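# Planar graphs are weighted flexible for lists of size five

All graphs are finite and simple.

## 1. Requests on 3-degenerate graphs

Every vertex of a planar graph comes with a list of five permitted colors, and some vertices ask for one particular color from their list. Can we always find a proper coloring from the lists that grants a fixed positive fraction of these wishes, where the fraction does not depend on the graph, the lists or the wishes? This question is taken from Ilkyoo Choi, Felix Christian Clemen, Michael Ferrara, Paul Horn, Fuhong Ma, Tomáš Masařík, "Flexibility of Planar Graphs -- Sharpening the Tools to Get Lists of Size Four", arXiv:2004.10917 (2020).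

**Definition (list coloring).** A list assignment $L$ gives each vertex $v$ a set $L(v)$ of colors. An $L$-coloring is a proper coloring $\varphi$ with $\varphi(v)\in L(v)$ for every $v$. A graph is $k$-choosable if it has an $L$-coloring whenever all $|L(v)|=k$.

**Definition (requests).** A request is a function $r$ with $\mathrm{dom}(r)\subseteq V(G)$ and $r(v)\in L(v)$ for all $v\in\mathrm{dom}(r)$. For $\varepsilon>0$ it is $\varepsilon$-satisfiable if some $L$-coloring gives color $r(v)$ to at least $\varepsilon|\mathrm{dom}(r)|$ vertices $v\in\mathrm{dom}(r)$. A weighted request $w$ assigns a nonnegative real $w(v,c)$ to each pair $(v,c)$ with $c\in L(v)$. It is $\varepsilon$-satisfiable if some $L$-coloring $\varphi$ has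
$$\sum_{v} w(v,\varphi(v))\ \ge\ \varepsilon\sum_{v,\ c\in L(v)} w(v,c).$$

**Definition (flexibility).** $G$ with $L$ is (weighted) $\varepsilon$-flexible if every (weighted) request is $\varepsilon$-satisfiable. $G$ is (weighted) $\varepsilon$-flexible for lists of size $k$ if this holds for every $L$ with all $|L(v)|=k$.

Two small cases show what size of $\varepsilon$ we may hope for. Take $K_4$ with all lists $\{1,\dots,5\}$, and let every vertex request color 1. Exactly one wish can be granted, so no $\varepsilon>1/4$ works. For the weighted version take a single vertex with weight 1 on each of its five colors. Any coloring collects 1 out of 5, so no $\varepsilon>1/5$ works.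

A request $r$ is the weighted request with $w(v,r(v))=1$ on $\mathrm{dom}(r)$ and $w=0$ otherwise, so weighted flexibility implies flexibility. We will always produce a random coloring, because of the following observation.

**Lemma 1 (averaging).** Suppose there is a probability distribution on $L$-colorings $\varphi$ of $G$ with $\Pr[\varphi(v)=c]\ge\varepsilon$ for every $v$ and every $c\in L(v)$. Then $G$ with $L$ is weighted $\varepsilon$-flexible.

*Proof.* For a weighted request $w$,
$$\mathbb E\sum_v w(v,\varphi(v))=\sum_{v,c}w(v,c)\Pr[\varphi(v)=c]\ge\varepsilon\sum_{v,c}w(v,c),$$
and some $\varphi$ attains at least the expectation. $\square$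

A graph is $d$-degenerate if its vertices can be ordered so that each has at most $d$ earlier neighbors. Forests are 1-degenerate. Every planar graph is 5-degenerate, since every planar graph has a vertex of degree at most 5. The easy special case of our question is that of 3-degenerate graphs.

**Proposition 2.** Every 3-degenerate graph is weighted $\frac1{40}$-flexible for lists of size 5.

*Proof.* Color the vertices in the degeneracy order, each time choosing uniformly among the colors of the list not used on earlier neighbors. At most three of the five colors are excluded, so there are always at least two choices. Fix $v$ and $c\in L(v)$, and let $u_1,\dots,u_s$, $s\le3$, be the earlier neighbors of $v$, in order. Conditionally on the colors of all vertices before $u_j$, the vertex $u_j$ has at least two available colors, so it avoids $c$ with probability at least $\frac12$. Multiplying these conditional probabilities, all $u_j$ avoid $c$ with probability at least $2^{-3}$. When this happens, $c$ is available at $v$ and is chosen with conditional probability at least $\frac15$. So $\Pr[\varphi(v)=c]\ge\frac1{40}$, and Lemma 1 applies. $\square$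

This is an instance of a theorem of Dvořák, Norin and Postle: for every $d\ge0$ there is $\varepsilon>0$ such that $d$-degenerate graphs are weighted $\varepsilon$-flexible for lists of size $d+2$. What changes for a general planar graph?

## 2. The icosahedron and the two properties that fail

For all planar graphs we have $d=5$, and the theorem just quoted covers lists of size 7. It is also known that for some $\varepsilon>0$ every planar graph is $\varepsilon$-flexible for lists of size 6. With lists of size 5, the proof of Proposition 2 used two properties of the process:

1. Every step can be carried out, whatever the earlier choices were.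
2. The plan "$v$ gets $c$" is endangered by only three vertices, and each of them can avoid the danger with probability at least $\frac12$, whatever the earlier choices were.

The first property already fails for the icosahedron. Write it as a top vertex $v$, an upper ring $n_1,\dots,n_5$, a lower ring $w_1,\dots,w_5$ and a bottom vertex $z$, with indices modulo 5. Here $v$ is adjacent to all $n_i$ and $z$ to all $w_i$, both rings are 5-cycles in their cyclic order, and $w_i$ is adjacent to $n_i$ and $n_{i+1}$. Let all lists be $\{1,\dots,5\}$. Color $n_i$ with $i$, the lower ring $w_1,\dots,w_5$ with $4,1,2,1,2$, and $z$ with $3$. This is proper. Indeed the lower ring reads $4,1,2,1,2$ cyclically with no two consecutive entries equal, the color of $w_i$ is not in $\{i,i+1\}$ (check: $4\notin\{1,2\}$, $1\notin\{2,3\}$, $2\notin\{3,4\}$, $1\notin\{4,5\}$, $2\notin\{5,1\}$), and $3\notin\{1,2,4\}$. But $v$ sees all five colors and cannot be colored. In any order of the vertices, the last vertex has all five neighbors before it. The icosahedron is vertex-transitive, and greedy uniform choices produce every proper coloring of the earlier vertices with positive probability. So the process gets stuck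 with positive probability, whatever the order.

The natural repair is to remove not single vertices but sets of bounded size, which we call bags, such that every coloring of what remains extends to the bag. Two problems then have to be solved: to find such bags, and to replace property 2. The second is the harder one, and an example in Section 7 will show why. We first state what we shall prove.

## 3. A distribution that gives weight to every extendable pattern

**Theorem 3.** For every $m\ge1$ there is $\varepsilon_m>0$ such that the following holds. For every planar graph $G$ and every list assignment $L$ with all $|L(v)|=5$ there is a probability distribution on $L$-colorings $\varphi$ of $G$ (the same distribution for all $m$) such that for every $Z\subseteq V(G)$ with $1\le|Z|\le m$ and every $\psi:Z\to\bigcup_vL(v)$ that extends to an $L$-coloring of $G$,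
$$\Pr[\varphi|_Z=\psi]\ \ge\ \varepsilon_m.$$

We use a theorem of Thomassen (*Every planar graph is 5-choosable*, JCTB 1994), in a form that is immediate from the stronger statement proved there:

**(T)** If $G$ is planar, all $|L(v)|\ge5$, and $c\in L(v)$, then $G$ has an $L$-coloring with $v$ colored $c$.

**Corollary 4.** With $\varepsilon=\varepsilon_1$, every planar graph is weighted $\varepsilon$-flexible and $\varepsilon$-flexible for lists of size 5.

*Proof from Theorem 3.* By (T), for every $v$ and $c\in L(v)$ the map $v\mapsto c$ extends to an $L$-coloring of $G$. So $\Pr[\varphi(v)=c]\ge\varepsilon_1$. Apply Lemma 1, and recall that the weighted version implies the unweighted one. $\square$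

**Corollary 5.** For each $k\ge5$, planar graphs are weighted $\frac{5\varepsilon_1}k$-flexible for lists of size $k$, and the order $1/k$ is optimal for the weighted version. For $k\le4$ no $\varepsilon>0$ works, even unweighted. Hence, for a given $k$, there is $\varepsilon>0$ such that all planar graphs are (weighted) $\varepsilon$-flexible for lists of size $k$ if and only if $k\ge5$.

*Proof from Theorem 3.* Let $k\ge5$. Choose independent uniform 5-subsets $L'(v)\subseteq L(v)$, and then an $L'$-coloring from the distribution of Theorem 3. A color $c\in L(v)$ lies in $L'(v)$ with probability $\frac5k$, and given any choice of $L'$ with $c\in L'(v)$, the vertex $v$ gets color $c$ with probability at least $\varepsilon_1$, as in Corollary 4. So each pair $(v,c)$ has probability at least $\frac5k\varepsilon_1$, and Lemma 1 applies. Weight 1 on all $k$ colors of one vertex, and 0 elsewhere, shows that no ratio larger than $1/k$ is possible. For $k\le4$ we use that some planar graph is not 4-choosable. Shrinking the lists of a bad assignment to size $k$, we get lists of size $k$ with no $L$-coloring at all, so no request is satisfiable. $\square$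

It remains to prove Theorem 3. The constants $\varepsilon_m$ will not be explicit.

## 4. Three more quoted theorems and an edge count

Besides (T) we use three published theorems as black boxes.

**Definition (critical).** Let $G$ be a plane graph with outer cycle $C$ and list assignment $L$. Then $G$ is $C$-critical if $G\ne C$ and for every proper subgraph $H\supseteq C$ of $G$ some $L$-coloring of $C$ extends to $H$ but not to $G$.

For example, let $G$ be a 5-cycle $C$ together with a vertex $x$ inside, joined to all of $C$, and let all lists be $\{1,\dots,5\}$. Color $C$ with $1,2,3,4,5$. This does not extend to $x$, but as soon as one edge at $x$, or $x$ itself, is removed, it extends. So $G$ is $C$-critical. A 4-cycle with one chord is also $C$-critical if all lists are equal: give the two ends of the chord the same color.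

**(A)** (Postle–Thomas, *Five-list-coloring graphs on surfaces II. A linear bound for critical graphs in a disk*, JCTB 119 (2016).) Let $G$ be a 2-connected plane graph with outer cycle $C$, let $|L(v)|\ge5$ for all $v$, and let $G$ be $C$-critical. Then $\sum_f(|f|-3)+\frac1{18}|V(G)\setminus V(C)|\le|V(C)|-4$, the sum being over bounded faces.

In the wheel above this reads $0+\frac1{18}\le1$, and for the 4-cycle with a chord it reads $0\le0$. We use only the consequence that for some constant $\alpha\in(0,1]$
$$\sum_f(|f|-3)+\alpha|V(G)\setminus V(C)|\le|V(C)|-3 .$$

**(B)** (Postle–Thomas, *Hyperbolic families and coloring graphs on surfaces*, Trans. AMS Ser. B 5 (2018).) There is a constant $c_0\ge1$ such that if $G$ is embedded in a surface of Euler genus $g\ge1$, all $|L(v)|=5$, and $G$ is not $L$-colorable but every proper subgraph is, then $|V(G)|\le c_0g$.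

**(LT)** (Lipton–Tarjan.) There is $C_0$ such that for all $r\ge1$ every $n$-vertex planar graph has a set of at most $C_0n/\sqrt r$ vertices whose removal leaves components with at most $r$ vertices.

**Notation.** $N(W)$ is the set of vertices outside $W$ with a neighbor in $W$. For disjoint $X,A$, $E(X,A)$ is the set of edges between them, and
$$f_A(X)=|E(G[X])|+|E(X,A)|.$$
So $f_A(X)$ counts the constraints that $X$ faces once $A$ has been colored. If $x$ is a single vertex, $f_A(\{x\})$ is its number of neighbors in $A$. For disjoint $A,X,Y$,
$$f_A(X\cup Y)=f_A(X)+f_{A\cup X}(Y),\tag{1}$$
since the edges counted on the left but not by $f_A(X)$ are those inside $Y$, between $Y$ and $A$, and between $Y$ and $X$. We set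
$$\beta=\alpha/2,\qquad \eta=\alpha/4,\qquad\text{so}\qquad \eta<\beta<\alpha\le1 .$$

A precoloring "extends to $X$" if it extends to a proper coloring of the subgraph induced by the precolored vertices and $X$, with colors from the lists on $X$. Thus it extends to $\emptyset$ if and only if it is proper. We use that planar graphs satisfy $|E|\le3|V|$ and bipartite planar graphs satisfy $|E|\le2|V|$.

## 5. Extending a coloring outward from a connected set

The first lemma gives a condition under which every coloring of a connected part extends to the rest. It says that fewer than $3+\alpha$ constraints per vertex, hereditarily, are harmless. For a single vertex we know that four constraints are harmless. The point is that the lemma works for sets of any size, and for these the threshold lies strictly above 3.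

**Lemma 6.** Let $G$ be planar, $V(G)=K\sqcup J$, $G[K]$ connected and nonempty, $|L(v)|=5$ on $J$, and $f_K(X)<(3+\alpha)|X|$ for all nonempty $X\subseteq J$. Then every proper coloring $\varphi$ of $G[K]$ extends to $J$.

*Proof.* Suppose not.

**Step 1: put everything into a disk.** Replace $J$ by an inclusion-minimal subset to which $\varphi$ does not extend; the hypothesis is inherited. Then $J\ne\emptyset$, as $\varphi$ is proper, and $G[J]$ is connected, since otherwise $\varphi$ would extend to each of two parts with no edges between them, hence to their union. Fix an embedding of $G[K\cup J]$ in the sphere. As $G[J]$ is connected, $J$ lies in one face $F$ of $G[K]$. As $G[K]$ is connected, $F$ is an open disk bounded by a single closed walk.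

To be sure that this walk is long enough, add to $K$ a path with two new vertices, pendant at a vertex of $K$ on the boundary of $F$. Draw it inside $F$ close to that vertex, between two consecutive edges, so that it crosses nothing, and color it properly. The new vertices have no neighbors in $J$, so $f_K$ on subsets of $J$ does not change, and neither does the fact that $\varphi$ does not extend to $J$. The walk has become longer by 4. So $F$ is bounded by a closed walk $w_0w_1\dots w_{\ell-1}$ with $\ell\ge4$.

Now cut the face open along this walk: replace each occurrence $w_i$ on the walk by a separate vertex $u_i$. This gives a plane graph $\hat G$ with outer cycle $C=u_0\dots u_{\ell-1}$ and interior vertices $J$. Each edge from $x\in J$ to $K$ enters its end in $K$ at one corner of $F$, say the $i$-th, and becomes $xu_i$. Distinct edges from $x$ to $K$ have distinct ends in $K$, so they enter at distinct corners, and $\hat G$ is simple. No edge of $G[K]$ lies inside $F$, so $C$ has no chords in $\hat G$. Put $\hat\varphi(u_i)=\varphi(w_i)$. This is a proper coloring of $C$, since $w_iw_{i+1}$ is an edge of $G[K]$. Give $u_i$ a 5-list containing this color. An extension of $\hat\varphi$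 to $\hat G$ would color $J$ in conflict with no vertex of $K$, hence would extend $\varphi$ to $J$. So $\hat\varphi$ does not extend to $\hat G$.

**Step 2: pass to a critical graph.** Let $\Gamma$ with $C\subseteq\Gamma\subseteq\hat G$ be a minimal subgraph to which $\hat\varphi$ does not extend. Since $\hat\varphi$ is proper on $C$, $\Gamma\neq C$. By minimality, $\hat\varphi$ extends to every proper subgraph $H\supseteq C$ of $\Gamma$. So $\Gamma$ is $C$-critical, with the same coloring serving for every $H$.

We check that $\Gamma$ is 2-connected. If $\Gamma$ is disconnected, let $B$ be a component avoiding $C$. It is colorable from its lists by (T). If $\Gamma$ is connected with a cutvertex $x$, then, since $C-x$ is connected, some component $B$ of $\Gamma-x$ avoids $C$. By (T), every choice of a color in the list of $x$ extends to $\Gamma[B\cup x]$. In both cases $\hat\varphi$ extends to $\Gamma-B$ by minimality, and this extension can be continued to $B$. So $\hat\varphi$ extends to $\Gamma$, a contradiction.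

**Step 3: count edges.** Let $v=|V(\Gamma)\setminus V(C)|$ and $e'=|E(\Gamma)\setminus E(C)|$. If $v=0$, then $\Gamma\ne C$ would contain a chord of $C$, and there are none. So $v\ge1$. By Euler's formula there are $|E(\Gamma)|-|V(\Gamma)|+1$ bounded faces, and their total length is $2|E(\Gamma)|-|C|$. Therefore
$$\sum_f(|f|-3)=2|E(\Gamma)|-|C|-3|E(\Gamma)|+3|V(\Gamma)|-3=3|V(\Gamma)|-|E(\Gamma)|-|C|-3 .$$
With $|V(\Gamma)|=v+|C|$ and $|E(\Gamma)|=e'+|C|$ this equals $3v-e'+|C|-3$. Now (A) gives $3v-e'+|C|-3+\alpha v\le|C|-3$, that is, $e'\ge(3+\alpha)v$.

Let $X=V(\Gamma)\setminus V(C)\subseteq J$, a nonempty set. The edges in $E(\Gamma)\setminus E(C)$ correspond to distinct edges of $G$ that lie inside $X$ or join $X$ to $K$. So $f_K(X)\ge e'\ge(3+\alpha)|X|$, contrary to the hypothesis. $\square$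

## 6. Peeling off bags of bounded size

The next lemma solves the first of our two problems. The bag $H$ that it provides meets the hypothesis of Lemma 6 with room to spare, because $\eta<\alpha$.

**Lemma 7.** There is a constant $b$ such that every nonempty connected planar graph $G$ has a nonempty $H\subseteq V(G)$ with $|H|\le b$, $G-H$ connected or empty, and
$$f_{V(G)\setminus H}(X)\le(3+\eta)|X|\quad\text{for all }X\subseteq H.\tag{2}$$

The reason to expect this is that a planar graph on $W$ has at most $3|W|$ edges. So if $W$ has few neighbors outside compared with its size, the edges meeting $W$ number at most about $3|W|$. Connectedness of the rest is what takes work.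

*Proof.* Let $\xi=\eta/6$ and $\zeta=\xi/52$. Choose an integer $r\ge2/\xi$ with $C_0/\sqrt r\le\zeta$, and an integer $\Lambda\ge2r/\zeta$; then $\Lambda>2r$. Put $b=\max(\Lambda,\,2r+2r\Lambda)$.

**Step 1: find a bounded set with small boundary and connected complement.** We claim that there is a nonempty $W$ with $|W|\le b$, $G-W$ connected or empty, and $|N(W)|\le\xi|W|$.

If $|V(G)|<\Lambda$, take $W=V(G)$. Otherwise let $\mathcal A$ be the family of all $A\subseteq V(G)$ with $|A|\ge\Lambda$, $|N(A)|\le2r$, and $G-A$ connected or empty. It contains $V(G)$. Let $A\in\mathcal A$ have minimum size. By (LT), applied to $G[A]$, there is $Z_0\subseteq A$ with $|Z_0|\le\zeta|A|$ such that the components of $G[A]-Z_0$ have at most $r$ vertices. Let $S=Z_0\cup N(A)$. Since $2r\le\zeta\Lambda\le\zeta|A|$, we have $|S|\le2\zeta|A|$. Each component $I$ of $G[A]-Z_0$ has $N(I)\subseteq S$, and $N(I)\neq\emptyset$ because $G$ is connected and $|I|\le r<|V(G)|$. Group the components with $|N(I)|\le2$ according to the set $N(I)$.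

**Step 1a: a piece with small boundary.** We claim that there is a set $I$, a union of one or more components of $G[A]-Z_0$ all having the same neighborhood $N(I)$, with $|I|\le2r$ and $|N(I)|\le\xi|I|$.

If some group has total size at least $r$, collect components of it one by one until the size first reaches $r$. As each has size at most $r$, the collected set $I$ has $r\le|I|\le2r$, and $|N(I)|\le2\le\xi r\le\xi|I|$.

Otherwise take as pieces all groups, each of size less than $r$, and all single components with at least 3 neighbors, each of size at most $r$. Let $k_3$ be the number of the latter. Contracting each of them to a vertex, and keeping only the edges to $S$, we get a simple bipartite planar graph on $k_3+|S|$ vertices with at least $3k_3$ edges. So $3k_3\le2(k_3+|S|)$, hence $k_3\le2|S|$. The sum of $|N(\cdot)|$ over these components is the number of edges of this graph, which is at most $2(k_3+|S|)\le6|S|$. There are at most $|S|$ groups with one neighbor. There are at most $3|S|$ groups with two neighbors: contracting one component of each such group into one of its two neighbors shows that the corresponding pairs are the edges of a planar graph on $S$. So the sum of $|N(\cdot)|$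 over all pieces is at most
$$6|S|+|S|+2\cdot3|S|=13|S|\le26\zeta|A| .$$
The pieces have total size $|A\setminus Z_0|\ge(1-\zeta)|A|\ge|A|/2$. Hence some piece $I$ has $|N(I)|\le52\zeta|I|=\xi|I|$. This proves the claim.

**Step 1b: fill in the holes.** Removing $I$ may disconnect $G$, so we add all but one component of $G-I$ to it, and must show that these are small. The graph $G-I$ is nonempty since $|V(G)|\ge\Lambda>2r\ge|I|$. If $A\ne V(G)$, let $Q_0$ be the component of $G-I$ containing the connected graph $G-A$; if $A=V(G)$, let $Q_0$ be any component of $G-I$. Let $Q_1,\dots,Q_s$ be the other components. They are contained in $A\setminus I$.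

As $G$ is connected, each $Q_l$ ($0\le l\le s$) contains a vertex of $N(I)$. That vertex is adjacent to every component of $G[I]$, because these all have the same neighborhood. Hence for $j\ge1$ the graph $G-Q_j$ is connected: all components of $G[I]$ attach to $Q_0$, and all other $Q_l$ attach to $I$. Also $N(Q_j)\subseteq I$, so $|N(Q_j)|\le2r$, and $|Q_j|<|A|$. If we had $|Q_j|\ge\Lambda$, then $Q_j$ would be a smaller member of $\mathcal A$. So $|Q_j|<\Lambda$.

Let $W=I\cup Q_1\cup\dots\cup Q_s$. Each $Q_j$ contains a vertex of $N(I)$ and these sets are disjoint, so $s\le|N(I)|\le\xi|I|\le2r$ and $|W|\le2r+2r\Lambda\le b$. As $N(Q_j)\subseteq I$, we have $N(W)\subseteq N(I)$, so $|N(W)|\le\xi|I|\le\xi|W|$. Finally $G-W=G[Q_0]$ is connected.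

**Step 2: pass from the total count to all subsets.** For $Y\subseteq V(G)$ let $e^*(Y)$ be the number of edges meeting $Y$, and let $g(Y)=e^*(Y)-(3+\eta)|Y|$. By planarity of $G[W\cup N(W)]$, $e^*(W)\le3|W|+3|N(W)|\le(3+3\xi)|W|$. So $g(W)\le(3\xi-\eta)|W|=-\frac\eta2|W|<0$. Let $H\subseteq W$ minimize $g$ over all subsets of $W$. Then $g(H)\le g(W)<0=g(\emptyset)$, so $H\ne\emptyset$, and $|H|\le|W|\le b$.

Let $X\subseteq H$. The edges that meet $H$ but not $H\setminus X$ are those inside $X$ and those from $X$ to $V(G)\setminus H$, so $f_{V(G)\setminus H}(X)=e^*(H)-e^*(H\setminus X)$. The inequality $g(H\setminus X)\ge g(H)$ says that this is at most $(3+\eta)|X|$, which is (2).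

**Step 3: the complement of $H$ is still connected.** Suppose $G-H$ is neither connected nor empty. Since $G-W$ is connected or empty, it lies in at most one component of $G-H$, so some component $Y$ of $G-H$ is contained in $W\setminus H$. As $N(Y)\subseteq H$, the edges meeting $H\cup Y$ but not $H$ lie inside $Y$. So $e^*(H\cup Y)=e^*(H)+|E(G[Y])|\le e^*(H)+3|Y|$ and $g(H\cup Y)\le g(H)-\eta|Y|<g(H)$, contrary to the choice of $H$. $\square$

## 7. The random coloring, and a color blocked from a distance

We can now define the distribution. Let $G$ be connected, planar and nonempty, with lists of size 5.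

**Construction.** Let $G_0=G$. Given $G_{i-1}$ connected and nonempty, let $H_i\subseteq V(G_{i-1})$ be given by Lemma 7, and let $G_i=G_{i-1}-H_i$. Stop when $G_n$ is empty. Color the bags in the order $H_n,H_{n-1},\dots,H_1$. Given the $L$-coloring $\varphi_i$ of $G_i$ ($\varphi_n$ is empty), choose $\varphi_{i-1}$ uniformly among all $L$-colorings of $G_{i-1}$ extending $\varphi_i$. Put $\varphi=\varphi_0$.

There is always at least one choice: by (T) if $i=n$, and otherwise by Lemma 6 with $K=V(G_i)$ and $J=H_i$, since (2) gives $f_K(X)\le(3+\eta)|X|<(3+\alpha)|X|$ for nonempty $X\subseteq H_i$. There are at most $5^b$ choices, so each choice has conditional probability at least $5^{-b}$. Applying (2) to single vertices, and using $3+\eta<4$, we also note that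
$$\text{each }x\in H_j\text{ has at most 3 neighbors in }V(G_j).\tag{3}$$

Property 1 of Section 2 is restored. Property 2 is not. In Proposition 2, the plan $v\mapsto c$ could only be blocked by a neighbor of $v$ with color $c$. Here it can be blocked by vertices that are not adjacent to $v$ and do not have color $c$, as the following example shows. Let $K=\{p,q,s\}$ be a triangle, and let $H=\{v,x,y,z\}$ induce a $K_4$, with further edges $xp,xq,\ yq,ys,\ zs,zp$. This is an octahedron with a vertex $v$ placed in the face $xyz$, so it is planar. The bag $H$ satisfies (2). Indeed, $v$ has no neighbor in $K$ and $x,y,z$ have two each, so a set with $a$ vertices among $x,y,z$ has $f_K$ equal to $0,2,5,9$ for $a=0,1,2,3$ if it does not contain $v$, and $0,3,7,12$ if it does. All these numbers are at most $3|X|$. Let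
$$L(v)=L(x)=\{1,2,3,4,5\},\quad L(y)=\{1,2,3,5,6\},\quad L(z)=\{1,2,3,4,6\},$$
let $L(p)\ni4$, $L(q)\ni5$, $L(s)\ni6$ be any 5-lists, and color $p,q,s$ with $4,5,6$. Then each of $x,y,z$ has exactly the colors $1,2,3$ left, so the triangle $xyz$ uses all three, and $v$ cannot receive color 1. It can receive 4, so the coloring of $K$ does extend to $H$, as it must. And by (T) the color 1 at $v$ is possible in some $L$-coloring of the whole graph.

So it is the joint pattern of colors on $p,q,s$ that decides whether 1 is still possible at $v$. To keep the plan alive we should plan the colors of the bags containing $p,q,s$ as well. But the plan for those bags can in turn be blocked by bags colored before them, so we should plan for these too, and so on. Whenever we make a plan for one more bag we pay a factor $5^{-b}$. If we plan for every bag adjacent to the ones already planned, nothing bounds the number of bags. Consider a path with vertices $1,2,\dots,n$ peeled off as $H_i=\{i\}$, which satisfies the requirements of Lemma 7. Starting from $Z=\{1\}$ we would plan for the whole path, and get a bound that tends to 0 as $n\to\infty$.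

What we need is that only bags within a bounded distance of $Z$ matter: if the plan on $Z$ has become impossible, there is an obstruction near $Z$. In the example the obstruction is $\{x,y,z\}$, at distance 1 from $v$. This is Lemma 9. It will be proved by playing two facts against each other: by the edge counts, an obstruction is at most linearly larger than what is needed to connect it, so it has thin layers; and an obstruction next to a small precolored set can be chosen small. The second fact comes first.

## 8. Small obstructions next to a small precolored set

**Lemma 8.** Let $c_1=4c_0$. Let $G$ be planar, $R\subseteq V(G)$ nonempty, $|L(v)|=5$ for $v\notin R$, and $\rho$ a proper coloring of $G[R]$ that does not extend to $V(G)\setminus R$. Then there is a nonempty $Y\subseteq V(G)\setminus R$ with $|Y|\le c_1|R|$ such that $\rho$ does not extend to $Y$.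

Note that $R$ may be scattered all over the graph. The idea is to enforce the precoloring by gadgets of Euler genus 1, and then to use (B).

*Proof.* **Step 1: gadgets that force $\rho$.** For each $k\in R$ put $L^*(k)=\{\rho(k),a_1,\dots,a_4\}$ with colors $a_j=a_j(k)$ that occur nowhere else. For each $j=1,\dots,4$ add a $K_5$, all of whose vertices are joined to $k$ and have list $\{a_j,b_1,b_2,b_3,b_4\}$, where the $b_i$ are new colors. Call the result $G^*$, and let $L^*=L$ on $V(G)\setminus R$. All lists have size 5. In any $L^*$-coloring, each $K_5$ at $k$ uses all five colors of its common list. So for each $j$ some neighbor of $k$ has color $a_j$, and $k$ must get $\rho(k)$. Hence an $L^*$-coloring of $G^*$ would give an extension of $\rho$ to $V(G)\setminus R$. So $G^*$ is not $L^*$-colorable.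

**Step 2: the genus of $G^*$.** Each $K_5$ together with its vertex $k$ is a $K_6$, which embeds in the projective plane. Given an embedding of the current graph in a surface $\Sigma$, choose in $\Sigma$ a closed disk meeting the graph only in $k$, with $k$ on its boundary; such a disk fits into a face near $k$. Choose such a disk at the vertex $k$ of $K_6$ in the projective plane too. Remove the two open disks and identify the boundary circles, $k$ with $k$. This adds the gadget and raises the Euler genus by 1. Starting from $G$ in the sphere and adding $4|R|$ gadgets, we embed $G^*$ in a surface of Euler genus $4|R|\ge1$.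

**Step 3: a small critical subgraph.** Let $\Gamma$ be a minimal non-$L^*$-colorable subgraph of $G^*$. It is embedded in the same surface, so $|V(\Gamma)|\le4c_0|R|=c_1|R|$ by (B). Let $Y=V(\Gamma)\cap(V(G)\setminus R)$, so $|Y|\le c_1|R|$. If $\rho$ extended to $Y$, color $R$ by $\rho$, $Y$ by the extension, and each $K_5$ bijectively from its list. There is no conflict, since $k\in R$ has color $\rho(k)$, which is none of the new colors. This would restrict to an $L^*$-coloring of $\Gamma$, a contradiction. So $\rho$ does not extend to $Y$, and since $\rho$ is proper on $R$, $Y\ne\emptyset$. $\square$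

## 9. Obstructions stay near the prescribed set

**Lemma 9 (locality).** For each $m$ there is $N=N(m)$ such that the following holds. Let $G$ be planar, $V(G)=K\sqcup J$, $G[K]$ connected and nonempty, $|L(v)|=5$ on $J$, and
$$f_K(X)\le(3+\eta)|X|\quad\text{for all }X\subseteq J.\tag{4}$$
Let $\varphi$ be a proper coloring of $G[K]$, let $Z\subseteq J$ with $1\le|Z|\le m$, and let $\psi$ be a coloring of $Z$ that extends to an $L$-coloring of $G[J]$. If no coloring of $G$ extends $\varphi\cup\psi$ with colors from $L$ on $J$, then there is $X\subseteq J\setminus Z$ such that $\varphi\cup\psi$ does not extend to $X$, and every vertex of $X$ is at distance at most $N$ from $Z$ in $G[J]$.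

*Proof.* If $\varphi\cup\psi$ is not proper on $G[K\cup Z]$, take $X=\emptyset$. Assume from now on that it is proper.

**Step 1: a minimal conflict.** Choose $Z'\subseteq Z$ inclusion-minimal such that no coloring of $G$ extends $\varphi\cup\psi|_{Z'}$ with colors from $L$ on $J$. By (4) and $\eta<\alpha$, Lemma 6 applies to $K$ and $J$, so $\varphi$ alone extends and $Z'\ne\emptyset$. Let $t=|Z'|\le m$. Choose $X\subseteq J\setminus Z'$ inclusion-minimal such that $\varphi\cup\psi|_{Z'}$ does not extend to $X$; the set $J\setminus Z'$ has this property, so $X$ exists. We need three facts.

* $X\neq\emptyset$, since $\varphi\cup\psi|_{Z'}$ is proper, and $G[X]$ is connected, since otherwise $\varphi\cup\psi|_{Z'}$ would extend to two parts of $X$ separately, hence to $X$.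
* Every $z\in Z'$ has a neighbor in $X$. By minimality of $Z'$, $\varphi\cup\psi|_{Z'\setminus z}$ extends to a coloring of $G$, and in particular to $X$. If $z$ had no neighbor in $X$, we could add $z\mapsto\psi(z)$ to this extension to $X$, because $\varphi\cup\psi|_{Z'}$ is proper. Then $\varphi\cup\psi|_{Z'}$ would extend to $X$.
* Some vertex of $K$ has a neighbor in $X$. Otherwise take an $L$-coloring of $G[J]$ extending $\psi$. Its restriction to $X$ agrees properly with $\psi$ on $Z'$ and has no edges to $K$, so it would extend $\varphi\cup\psi|_{Z'}$ to $X$.

**Step 2: it suffices to bound $|X|$ by a constant $N$.** The set $X\setminus Z$ is then as required. Indeed, if $\varphi\cup\psi$ extended to $X\setminus Z$, then restricting to $K\cup Z'\cup X$ (on $X\cap Z$ the colors are those of $\psi$, which lie in the lists) would give an extension of $\varphi\cup\psi|_{Z'}$ to $X$. Moreover, by the first two facts, from a vertex $z\in Z'$ we reach $X$ in one step and then any vertex of the connected graph $G[X]$ in at most $|X|-1$ further steps. So every vertex of $X$ is within distance $|X|\le N$ of $Z'\subseteq Z$ in $G[X\cup Z']$, hence in $G[J]$.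

**Step 3: a connecting set.** To apply Lemma 6 again we need a connected set containing $K\cup Z'$. Let $\Gamma_0$ be obtained from $G[K\cup Z'\cup X]$ by contracting $K$ to a vertex $\kappa$, and let $\mathcal T=Z'\cup\{\kappa\}$ be the set of terminals. By the three facts, $\Gamma_0$ is connected. Let $d\ge1$ be the least integer such that the graph on $\mathcal T$ joining terminals at distance at most $d$ in $\Gamma_0$ is connected. Take a spanning tree of this graph. It has $t$ edges. For each take a shortest path in $\Gamma_0$ between its two ends, and let $Q$ be the set of vertices of $X$ on these paths. Each path has at most $d-1$ inner vertices, so $|Q|\le t(d-1)$. Also $G[K\cup Z'\cup Q]$ is connected, because $G[K]$ is connected and contracting $K$ gives a connected graph.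

**Step 4: the obstruction is at most linearly larger than the connecting set.** We claim that $|X|\le C_1td$, where $C_1=1+12/\alpha$.

Let $A=K\cup Z'\cup Q$, and choose $M\subseteq X\setminus Q$ maximizing $f_A(M)-(3+\beta)|M|$. Every component $Y$ of $G[M]$ has a neighbor in $A$: otherwise, deleting $Y$ from $M$ changes the value by $-|E(G[Y])|+(3+\beta)|Y|\ge\beta|Y|>0$, contrary to maximality. So $G[A\cup M]$ is connected. For nonempty $Y\subseteq X\setminus(Q\cup M)$, (1) gives $f_A(M\cup Y)=f_A(M)+f_{A\cup M}(Y)$, so by maximality
$$f_{A\cup M}(Y)\le(3+\beta)|Y|<(3+\alpha)|Y| .$$
By Lemma 6, applied to $G[A\cup X]$ with $A\cup M$ in the role of $K$, every proper coloring of $G[A\cup M]$ (with any colors) extends to $X\setminus(Q\cup M)$. Hence $\varphi\cup\psi|_{Z'}$ does not extend to $Q\cup M$, since an extension would be a proper coloring of $G[A\cup M]$ and would extend further to $X$. Minimality of $X$ now gives $X=Q\cup M$.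

It remains to bound $|M|$. Comparing the value at $M$ with the value $0$ at $\emptyset$, we get $f_A(M)\ge(3+\beta)|M|$. Also $f_K(Z'\cup Q)\ge|Z'\cup Q|$: contracting $K$ in $G[A]$ gives a connected multigraph on $|Z'\cup Q|+1$ vertices, and $f_K(Z'\cup Q)$ is its number of edges, not counting loops. By (1) and (4),
$$|Z'\cup Q|+(3+\beta)|M|\le f_K(Z'\cup Q)+f_A(M)=f_K(Z'\cup Q\cup M)\le(3+\eta)\bigl(|Z'\cup Q|+|M|\bigr).$$
So, using $|Z'\cup Q|\le t+t(d-1)=td$,
$$\tfrac\alpha4|M|=(\beta-\eta)|M|\le(2+\eta)|Z'\cup Q|\le3td .$$
Thus $|X|=|Q|+|M|\le td+12td/\alpha=C_1td$.

**Step 5: the terminals are close together.** We claim that $d\le d_0:=\max\bigl(4,\,2c_1m(3C_1+1)+2\bigr)$. Suppose $d\ge4$.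

*A thin layer.* By the choice of $d$, the graph on $\mathcal T$ joining terminals at distance at most $d-1$ is disconnected. So $\mathcal T=T_1\sqcup T_2$ with $T_1\ne\emptyset$, $\kappa\in T_2$, and all distances in $\Gamma_0$ between $T_1$ and $T_2$ are at least $d$. In particular $T_1\subseteq Z'$. For $x\in X$ let $\delta(x)$ be the distance from $T_1$ to $x$ in $\Gamma_0$, and let $S_i=\{x\in X:\delta(x)=i\}$. There are $\lfloor d/2\rfloor\ge d/3$ integers $i$ with $d/2\le i\le d-1$, and the corresponding $S_i$ are disjoint subsets of $X$. So for some such $i$,
$$|S_i|\le3|X|/d\le3C_1t .$$
Fix this $i$. Since $d\ge4$, $i\ge2$. Let $D=\{x\in X:\delta(x)<i\}$.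

*The layer separates.* Vertices of $D\cup T_1$ are at distance at most $i-1\le d-2$ from $T_1$. So they have no neighbors in $T_2$ in $\Gamma_0$, since these are at distance at least $d$; as $\kappa\in T_2$, they have none in $K$ in the graph $G$. Their neighbors in $X$ have $\delta\le i$. So all neighbors of $D\cup T_1$ in $G[K\cup Z'\cup X]$ lie in $T_1\cup D\cup S_i$. Moreover there are no edges between $T_1$ and $S_i$, as $i\ge2$.

*A precoloring of the layer.* As $T_2\cap Z'$ is a proper subset of $Z'$, minimality of $Z'$ gives a coloring $\theta$ of $G$ that extends $\varphi\cup\psi|_{T_2\cap Z'}$, with colors from $L$ on $J$. Let $R=S_i\cup T_1$, and let $\rho$ be $\theta$ on $S_i$ and $\psi$ on $T_1$. This is proper on $G[R]$, as there are no edges between the two parts. Suppose $\rho$ extended to $D$. Use this extension on $T_1\cup D$ and $\theta$ on $K\cup(T_2\cap Z')\cup(X\setminus D)$; the two agree with $\rho$ on $S_i$. An edge meeting $T_1\cup D$ lies in $T_1\cup D\cup S_i$, where the extension is proper, and all other edges are properly colored by $\theta$. So we would get an extension of $\varphi\cup\psi|_{Z'}$ to $X$, a contradiction. Hence $\rho$ does not extend to $D$.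

*A small obstruction that must be long.* By Lemma 8, applied to $G[D\cup S_i\cup T_1]$, there is $Y\subseteq D$ with $|Y|\le c_1|R|\le c_1(3C_1t+t)$ to which $\rho$ does not extend. Take $Y$ inclusion-minimal. As before, $Y$ is nonempty, because $\rho$ is proper, and $G[Y]$ is connected. If $Y$ had no neighbor in $T_1$, then $\theta|_Y$ would extend $\rho$ to $Y$. If $Y$ had no neighbor in $S_i$, then an $L$-coloring of $G[J]$ extending $\psi$, restricted to $Y$, would extend $\rho$ to $Y$. So $Y$ has a neighbor in $T_1$ and one in $S_i$. Hence $Y$ contains a vertex with $\delta=1$, and also a vertex with $\delta=i-1$, because a vertex of $D$ adjacent to $S_i$ has $\delta\ge i-1$ and $\delta<i$. Since $\delta$ changes by at most 1 along edges and $G[Y]$ is connected, $\delta$ takes all values $1,\dots,i-1$ on $Y$. Thus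
$$\tfrac d2-1\le i-1\le|Y|\le c_1t(3C_1+1),$$
so $d\le2c_1t(3C_1+1)+2\le d_0$.

**Step 6: conclusion.** By Steps 4 and 5, $|X|\le C_1td\le C_1md_0$. So $N:=\lceil C_1md_0\rceil$ works, by Step 2. $\square$

## 10. Following the prescribed pattern backward through the bags

*Proof of Theorem 3.*

**Step 1: reduction to connected graphs.** Suppose the theorem holds for connected graphs with constants $\varepsilon_m\le1$. For disconnected $G$, choose the colorings of the components independently. The set $Z$ splits into at most $m$ nonempty parts, one in each component that it meets. Each part has size at most $m$, and the restriction of $\psi$ to it extends to an $L$-coloring of the component. So the bound holds with $\varepsilon_m^m$ in place of $\varepsilon_m$. Hence assume that $G$ is connected and nonempty, and take the distribution of Section 7. It does not depend on $m$.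

**Step 2: the planned sets $J_i$.** We now define which bags are planned for; this depends on $Z$ but not on the random choices. Fix $m$, $N=N(m)$ from Lemma 9, a set $Z$ with $1\le|Z|\le m$, and $\psi$ on $Z$ extending to an $L$-coloring of $G$. Let $k$ be the least index with $H_k\cap Z\ne\emptyset$, so $Z\subseteq V(G_{k-1})$. For $i\ge k$ put $Z_i=Z\setminus V(G_i)$, which is nonempty. Let $J_k=H_k$. For $k<i\le n$ let $\mathrm{Rel}_{i-1}$ be the set of $y\in V(G_{i-1})$ that have a neighbor $x\in J_{i-1}$ with $\mathrm{dist}_{G[J_{i-1}]}(Z_{i-1},x)\le N$. Put
$$J_i=J_{i-1}\cup H_i\ \text{ if } H_i\cap(Z\cup\mathrm{Rel}_{i-1})\ne\emptyset,\qquad J_i=J_{i-1}\ \text{ otherwise.}$$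
In the first case call $i$ a *change*. In the path example of Section 7, with $Z=\{1\}$ and $n\ge N+2$, the changes are exactly $i=2,\dots,N+2$: after that, all neighbors of vertices within distance $N$ of $1$ have been planned for.

A bag $H_i$ with $i>k$ that meets $Z$ gives a change, so by induction $Z_i\subseteq J_i$. Also $J_i\subseteq H_k\cup\dots\cup H_i$, so $J_i\cap V(G_i)=\emptyset$ and $Z\subseteq V(G_i)\cup J_i$.

We check that $J_i$ is sparse toward $V(G_i)$, as Lemma 9 requires. Let $X\subseteq J_i$. Assign each edge counted by $f_{V(G_i)}(X)$ to its endpoint in the bag of smaller index, or to the common bag of its two endpoints. If the edge lies inside $X$, this endpoint is in $X$. If it goes from $X$ to $V(G_i)$, the endpoint in $X$ has index at most $i$ and the other one has larger index. So an edge assigned to bag $H_j$ lies inside $X\cap H_j$ or goes from $X\cap H_j$ to $V(G_j)$, and by (2)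
$$f_{V(G_i)}(X)\le\sum_jf_{V(G_j)}(X\cap H_j)\le(3+\eta)|X|.\tag{5}$$

**Step 3: the events $E_i$.** Let $E_i$ be the event that some $L$-coloring of $G[V(G_i)\cup J_i]$ extends $\varphi_i$ and agrees with $\psi$ on $Z$. In words: after $G_i$ has been colored, the plan for $Z$ is still possible as far as the planned bags are concerned. It depends only on $\varphi_i$. When it holds, fix such a coloring $\chi$, the witness, as a function of $\varphi_i$. We follow these events from $i=n$ down to $i=k$.

**Step 4: the start.** $\Pr[E_n]=1$, since $G_n$ is empty and $\psi$ extends to $G$, so in particular to $G[J_n]$.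

**Step 5: if $i>k$ is not a change, then $E_i$ implies $E_{i-1}$.** This is where locality is used, and it makes such steps free of charge. Here $J_i=J_{i-1}$, $H_i\cap Z=\emptyset$ and $Z_i=Z_{i-1}$. Assume $E_i$, with witness $\chi$. Then $\varphi_{i-1}$ agrees with $\psi$ on $Z\cap V(G_{i-1})=Z\cap V(G_i)$, because there $\varphi_{i-1}=\varphi_i=\chi=\psi$.

Suppose $E_{i-1}$ fails. Then no coloring of $G[V(G_{i-1})\cup J_{i-1}]$ extends $\varphi_{i-1}\cup\psi|_{Z_{i-1}}$ with colors from $L$, since such a coloring would agree with $\psi$ on all of $Z$. Apply Lemma 9 to this graph with $K=V(G_{i-1})$, which induces a connected nonempty graph, $J=J_{i-1}$, the set $Z_{i-1}$, and the coloring $\psi|_{Z_{i-1}}$. The latter extends to an $L$-coloring of $G[J_{i-1}]$ because $\psi$ extends to $G$, and (4) holds by (5) for the index $i-1$. We get $X\subseteq J_{i-1}\setminus Z_{i-1}$, all within distance $N$ of $Z_{i-1}$ in $G[J_{i-1}]$, such that $\varphi_{i-1}\cup\psi|_{Z_{i-1}}$ does not extend to $X$.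

All neighbors of $X\cup Z_{i-1}$ in $V(G_{i-1})$ lie in $\mathrm{Rel}_{i-1}$. As $i$ is not a change, they are not in $H_i$. So they lie in $V(G_i)$, where $\varphi_{i-1}=\varphi_i=\chi$. Hence $\varphi_{i-1}$ on $V(G_{i-1})$ together with $\chi$ on $X\cup Z_{i-1}$ is proper. Since $\chi=\psi$ on $Z_{i-1}$, it extends $\varphi_{i-1}\cup\psi|_{Z_{i-1}}$ to $X$, a contradiction.

**Step 6: if $i>k$ is a change, then $\Pr[E_{i-1}]\ge5^{-b}\Pr[E_i]$.** Here $V(G_i)\cup J_i=V(G_i)\cup H_i\cup J_{i-1}=V(G_{i-1})\cup J_{i-1}$. Given $\varphi_i$ satisfying $E_i$ with witness $\chi$, the coloring $\varphi_i\cup\chi|_{H_i}$ is an $L$-coloring of $G_{i-1}$ extending $\varphi_i$. So it is chosen as $\varphi_{i-1}$ with conditional probability at least $5^{-b}$, and then $\chi$ is a witness for $E_{i-1}$.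

**Step 7: the end.** $\Pr[\varphi|_Z=\psi]\ge5^{-b}\Pr[E_k]$. Indeed $V(G_k)\cup J_k=V(G_{k-1})$, so $E_k$ says that $\varphi_k$ extends to an $L$-coloring of $G_{k-1}$ agreeing with $\psi$ on $Z\subseteq V(G_{k-1})$. This extension is chosen as $\varphi_{k-1}$ with conditional probability at least $5^{-b}$.

**Step 8: the number of changes is at most a constant $P=P(m,N,b)$.** This needs an argument, because each change enlarges $J$ and could create new relevant vertices. The point is that a bag attached far from $Z$ does not affect the set of vertices close to $Z$, and that a vertex sees at most three bags of larger index.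

Let $D^i_q=\{x\in J_i:\mathrm{dist}_{G[J_i]}(Z_i,x)\le q\}$. Say that a change $i$ has type $-1$ if $H_i\cap Z\ne\emptyset$. Otherwise $H_i\cap\mathrm{Rel}_{i-1}\ne\emptyset$, and its type is the least $q\in\{0,\dots,N\}$ such that a vertex of $H_i$ has a neighbor in $D^{i-1}_q$. The bags are disjoint, so there are at most $m$ changes of type $-1$.

*Stability.* Let $q\ge0$. If $i>k$ is a change of type at least $q$, or not a change, then $D^i_q=D^{i-1}_q$. In both cases $H_i\cap Z=\emptyset$, so $Z_i=Z_{i-1}$. If $i$ is not a change, then also $J_i=J_{i-1}$ and we are done. For $q=0$ we have $D^i_0=Z_i=Z_{i-1}=D^{i-1}_0$. Let $q\ge1$ and let $i$ be a change of type at least $q$. Clearly $D^{i-1}_q\subseteq D^i_q$. If the inclusion were strict, some path of length at most $q$ in $G[J_i]$ starting in $Z_{i-1}$ would use a vertex of $H_i$. The start is in $J_{i-1}$, so the first vertex of $H_i$ on the path has a predecessor, and this predecessor lies in $D^{i-1}_{q-1}$. So the type of $i$ would be at most $q-1$, a contradiction.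

*Few changes of the lowest type.* Consider an interval of consecutive indices $a<i\le a'$, with $a\ge k$, in which all changes have type at least $q\ge0$, and suppose $|J_a|\le j$. By stability, $D^i_q=D^a_q$ throughout, a set of at most $j$ vertices. If $i$ is a change of type exactly $q$ in the interval, then $H_i$ contains a neighbor of some $x\in D^{i-1}_q=D^a_q$, where $x\in H_{j'}$ with $j'\le a<i$. By (3), $x$ has neighbors in at most 3 bags of index larger than $j'$. So there are at most $3j$ changes of type $q$ in the interval.

*The bound on $|J|$.* Define functions on the nonnegative integers by $g_{N+1}(j)=j$ and, for $0\le q\le N$,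
$$g_q(j)=h_q^{(3j)}\bigl(g_{q+1}(j)\bigr),\qquad h_q(y)=g_{q+1}(y+b),$$
where $h_q^{(l)}$ is the $l$-fold iterate. By downward induction on $q$, each $g_q$ is nondecreasing with $g_q(j)\ge j$: if $g_{q+1}$ has these properties, then $h_q$ is nondecreasing with $h_q(y)\ge y$, so more iterations and a larger starting value do not decrease the result.

We claim that an interval in which all changes have type at least $q$ and which starts with $|J|\le j$ ends with $|J|\le g_q(j)$. We use downward induction on $q$. For $q=N+1$ there are no changes in the interval, and $|J|$ stays the same. Let $0\le q\le N$. There are at most $3j$ changes of type $q$ in the interval. Before the first one, all changes have type at least $q+1$, so $|J|\le g_{q+1}(j)$ just before it. If $|J|\le y$ just before a change of type $q$, then $|J|\le y+b$ just after it, and $|J|\le g_{q+1}(y+b)=h_q(y)$ just before the next change of type $q$, or at the end of the interval. After at most $3j$ rounds, $|J|\le h_q^{(3j)}(g_{q+1}(j))=g_q(j)$.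

In the same way we treat the changes of type $-1$, of which there are at most $m$. We have $|J_k|\le b$, and between changes of type $-1$ all changes have type at least 0. So
$$|J_n|\le P:=h_{-1}^{(m)}\bigl(g_0(b)\bigr),\qquad h_{-1}(y)=g_0(y+b).$$
Each change adds a nonempty bag to $J$, so there are at most $P$ changes.

**Step 9: put the steps together.** Going from $i=n$ down to $i=k$, we lose nothing at an index that is not a change, and a factor at most $5^b$ at each of the at most $P$ changes. With Steps 4 and 7,
$$\Pr[\varphi|_Z=\psi]\ \ge\ 5^{-b}\cdot5^{-bP}=5^{-b(P+1)}>0 .$$
Here $b$ is an absolute constant and $N=N(m)$, so the bound depends only on $m$. This proves Theorem 3, and with it Corollaries 4 and 5. $\blacksquare$
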